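# Properly $\Sigma^0_n$ relations between a generic set and a generic set below it

## A plausible "yes", tested on shifts, on halves and at $n=1$

Take an $n$-generic set $G$. Two known results invite a guess. First, every $n$-generic $G$ is properly $\Sigma^0_n$ in some set $X$ recursive in $G$. Second, every $n$-generic $G$ is recursively enumerable, but not recursive, in some *$n$-generic* set $H$ recursive in $G$. The first result places $G$ exactly at level $n$ but says nothing about how generic $X$ is; the second has a generic $H$ but places $G$ at level $1$. One would guess that both can be had at once, and this is the question, posed in Wei Wang, "Relative Definability of $n$-Generics", arXiv:1511.08875 (2015): *for positive $n$, is every $n$-generic $G$ properly $\Sigma^0_n$ in another $n$-generic $H$ which is recursive in $G$?* The guess is "yes". Let us fix the words and test it.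

A string is an element of $2^{<\omega}$; $e$ is the empty string and $|\sigma|$ the length of $\sigma$. We write $\sigma\subset X$ if $\sigma$ is an initial segment of the set $X\subseteq\omega$ (identified with its characteristic function in $2^\omega$), and $\tau\supseteq\sigma$ if $\tau$ extends $\sigma$, where $\tau=\sigma$ is allowed. $X\restriction m$ is the initial segment of length $m$, and $[\sigma]=\{X:\sigma\subset X\}$. A set $X$ *meets* $S\subseteq 2^{<\omega}$ if some initial segment of $X$ is in $S$. A set of strings is *upward closed* if it contains all extensions of its members.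

**Definition ($n$-generic).** Let $n\ge1$. $G$ is $n$-generic if for every $\Sigma^0_n$ set $S\subseteq2^{<\omega}$ either $G$ meets $S$, or some initial segment of $G$ has no extension in $S$. (Equivalently, every $\Sigma^0_n$ formula of $G$ is decided by a finite initial segment of $G$ in the sense of Cohen forcing.)

The typical use: if every initial segment of $G$ has an extension in the $\Sigma^0_n$ set $S$, then $G$ meets $S$. For example, with $S_m=\{\sigma:\sigma(i)=0\text{ for some }i\ge m\}$ we see that every $1$-generic set has infinitely many zeros, and likewise infinitely many ones. Every $m$-generic set is $k$-generic for $1\le k\le m$, because $\Sigma^0_k$ sets are $\Sigma^0_m$. An $m$-generic set exists for every $m$: list the $\Sigma^0_m$ sets of strings and treat them one at a time, at each turn extending the current string into $S$ if possible and otherwise keeping it.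

**Definition (properly $\Sigma^0_n$).** $X$ is properly $\Sigma^0_n$ in $Y$ if $X$ is $\Sigma^0_n$ in $Y$ but not $\Delta^0_n$ in $Y$. For example, if $X$ is recursively enumerable in $Y$ and $Y<_TX$, then $X$ is properly $\Sigma^0_1$ in $Y$.

We shall use the textbook facts that $X$ is $\Delta^0_2$ in $Y$ iff $X\le_TY'$; that a set is $\Sigma^0_2$ iff it is r.e. in $0'$; that the classes $\Sigma^0_k,\Pi^0_k$ are closed under bounded quantifiers; and that for a $\Pi^0_2$ set $P$ there is a recursive $R$ with $p\in P$ iff $R(p,s)$ for infinitely many $s$. The two known results are: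

**Fact 1.** Every $n$-generic set $G$ is properly $\Sigma^0_n$ in some $G$-recursive set $X$.

**Fact 2 (Kumabe).** For every positive $n$ and every $n$-generic $G$ there is a $G$-recursive $n$-generic $H$ such that $G$ is recursively enumerable in $H$ but not recursive in $H$.

Now the tests. *The case $n=1$* is Fact 2 itself: $G$ is $\Sigma^0_1$ and not $\Delta^0_1$ in the $1$-generic set $H\le_TG$. The guess is right there.

*Shifts.* Let $H=\{x:x+1\in G\}$. Then $G$ is recursive in $H$, since $H$ lacks only one bit of $G$. So $G$ is $\Delta^0_n$ in $H$ for all $n$. This $H$ remembers too much.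

*Halves.* Let $H=\{x:2x\in G\}$. For a string $\sigma$ let $\sigma^{\mathrm{ev}}$ be the string of its bits at even positions. First, $H$ is $n$-generic: given a $\Sigma^0_n$ set $S$, consider the $\Sigma^0_n$ set $S'=\{\sigma:\sigma^{\mathrm{ev}}\in S\}$. If $G$ meets $S'$, then $H$ meets $S$. Otherwise some $\sigma\subset G$ has no extension in $S'$; any $\eta'\supseteq\sigma^{\mathrm{ev}}$ is $\tau^{\mathrm{ev}}$ for some $\tau\supseteq\sigma$, so $\sigma^{\mathrm{ev}}\subset H$ has no extension in $S$. But $G$ is not r.e. in $H$. Suppose it were, and let $W_x$ be the set of strings $\eta$ such that the enumeration lists $x$ in at most $|\eta|$ steps using only oracle bits in $\eta$. The set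
$$\{\sigma:\exists x<|\sigma|\ (\sigma(x)=0\ \wedge\ \sigma^{\mathrm{ev}}\in W_x)\}$$
is $\Sigma^0_1$, and $G$ does not meet it. So some $\sigma_0\subset G$ has no extension in it. Choose an odd $x\ge|\sigma_0|$ in $G$ (the odd positions of $G$ contain infinitely many ones, by $1$-genericity), choose $\eta\subset H$ in $W_x$, and choose $\tau\subset G$ extending $\sigma_0$ with $|\tau|>x$ and $\tau^{\mathrm{ev}}\supseteq\eta$. Change the bit of $\tau$ at $x$ from $1$ to $0$. The even bits do not change, so the new string lies in the displayed set and extends $\sigma_0$: a contradiction. This $H$ remembers too little.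

The test on halves has a lesson that will carry the negative part of the talk: *a positive fact $x\in G$ is certified by a finite piece of $H$, and genericity of $G$ forbids flipping the bit $x$ underneath that piece.* To use it for $n>1$ we need finite certificates for $\Sigma^0_n$ facts.

## Finite certificates for $\Sigma^0_k$ facts about a generic set

**Lemma 1.** Let $k\ge1$ and let $\varphi(x,X)$ be $\Sigma^0_k$. There is a $\Sigma^0_k$ relation $F_\varphi(\eta,x)$, preserved under extending $\eta$, such that for every $(k-1)$-generic $X$ (every $X$ if $k=1$):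
$$\varphi(x,X)\iff\exists\eta\subset X\ F_\varphi(\eta,x).$$

Here $x$ may be a tuple. As an example, let $\langle\cdot,\cdot\rangle$ be a recursive pairing and let $\varphi(x,X)$ say that column $x$ of $X$ is finite: $\exists y\,\forall z>y\ X(\langle x,z\rangle)=0$. The recipe below takes as $F_\varphi(\eta,x)$: "for some $y$, no $\eta'\supseteq\eta$ has a verified $1$ in column $x$ beyond $y$". This is never true, since $\eta$ can be extended by a $1$ at a later place of the column. And indeed all columns of a $1$-generic set are infinite. For a set that is not $1$-generic, such as $X=\emptyset$, the equivalence fails.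

*Proof.* For $k=1$ let $F_\varphi(\eta,x)$ say that $\varphi(x,\cdot)$ is verified in at most $|\eta|$ steps using only bits of $\eta$. This is a recursive relation, preserved under extension, and the equivalence holds for every $X$.

Suppose the lemma holds for $k$ and let $\varphi$ be $\Sigma^0_{k+1}$. Write $\varphi=\exists y\,\psi(x,y,X)$ with $\neg\psi$ in $\Sigma^0_k$, and put
$$F_\varphi(\eta,x):\iff\exists y\ \forall\eta'\supseteq\eta\ \neg F_{\neg\psi}(\eta',x,y).$$
The part after $\exists y$ is $\Pi^0_k$, so $F_\varphi$ is $\Sigma^0_{k+1}$; it is clearly preserved under extending $\eta$. Let $X$ be $k$-generic; then $X$ is $(k-1)$-generic if $k>1$, so the induction hypothesis applies to $X$. Fix $x,y$. If $\psi(x,y,X)$ holds, then by induction $X$ does not meet the $\Sigma^0_k$ set $\{\eta':F_{\neg\psi}(\eta',x,y)\}$, so by $k$-genericity some $\eta\subset X$ has no extension in it, and $F_\varphi(\eta,x)$ holds. Conversely, suppose $\eta\subset X$ has no extension in this set. If $X$ met the set, then, the set being upward closed, a long initial segment of $X$ would extend $\eta$ and lie in it, which is impossible.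 So $X$ does not meet it, and $\psi(x,y,X)$ holds by induction. $\square$

With Lemma 1 the test on halves works for every $n$: if $G$ is $n$-generic and $\Sigma^0_n$ in its even half $H$, then $H$ is $n$-generic, hence $(n-1)$-generic, Lemma 1 gives upward closed uniformly $\Sigma^0_n$ sets $W_x$ with $x\in G$ iff $H$ meets $W_x$, and the argument above applies word for word with "$\Sigma^0_n$" in place of "$\Sigma^0_1$".

## The statements: "yes" survives only at $n=1$

**Theorem 1.** For $n=1$ the answer to the question is yes. For every $n\ge2$ it is no: no $(n+1)$-generic $G$ is properly $\Sigma^0_n$ in an $n$-generic $H\le_TG$.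

**Theorem 2.** Let $n\ge2$, let $G$ be $\max(n,3)$-generic, let $H\le_TG$ be $\max(n-1,2)$-generic, and let $G$ be $\Sigma^0_n$ in $H$. Then $G\le_TH\oplus0'$. So $G$ is $\Delta^0_2$ in $H$, hence $\Delta^0_n$ in $H$. In particular:

* For $n\ge3$, no $n$-generic $G$ is properly $\Sigma^0_n$ in an $n$-generic (even an $(n-1)$-generic) $H\le_TG$.
* For $n=2$, no $3$-generic $G$ is properly $\Sigma^0_2$ in a $2$-generic $H\le_TG$.
* "$\Delta^0_2$" cannot be improved to "$\Delta^0_1$".

**Theorem 3.** There is a $2$-generic $G$ that is properly $\Sigma^0_2$ in some $2$-generic $H\le_TG$. So for $n=2$, "$3$-generic" in Theorem 2 cannot be weakened to "$2$-generic".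

Together: the property in the question holds for all $n$-generic $G$ if $n=1$, for some but not all if $n=2$, and for none if $n\ge3$.

Let us dispose of the deductions. The first two items of Theorem 2 are the cases $\max(n,3)=n$, $\max(n-1,2)=n-1$ for $n\ge3$, and $\max(n,3)=3$, $\max(n-1,2)=2$ for $n=2$. For the third, let $m=\max(n,3)$, take an $m$-generic $G$, and let Fact 2 give an $m$-generic $H\le_TG$ with $G$ r.e. but not recursive in $H$. All hypotheses of Theorem 2 hold, and $G$ is not $\Delta^0_1$ in $H$.

*Proof of Theorem 1 from Theorem 2.* For $n=1$ use Fact 2. For $n\ge2$ let $G$ be $(n+1)$-generic; such sets exist and are $n$-generic, so the universal statement is refuted once we see that $G$ lacks the property. As $\max(n,3)\le n+1$ and $\max(n-1,2)\le n$, Theorem 2 applies to $G$ and any $n$-generic $H\le_TG$: if $G$ is $\Sigma^0_n$ in $H$, then it is $\Delta^0_n$ in $H$. $\square$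

## Settling the one-bits: $G$ falls to $\Sigma^0_2$ in $H$

We begin the proof of Theorem 2. Fix $n,G,H$ as there. For a Turing functional $\Phi$ and a string $\sigma$, let $\Phi^\sigma$ be the longest string $\eta$ with $|\eta|\le|\sigma|$ such that for each $i<|\eta|$ the computation $\Phi^\sigma(i)$ converges to $\eta(i)$ in at most $|\sigma|$ steps using only oracle bits in $\sigma$. Then $\sigma\mapsto\Phi^\sigma$ is recursive and monotone, and $\Phi^G=\bigcup_m\Phi^{G\restriction m}$ when the left side is total. Fix $\Phi$ with $H=\Phi^G$.

Since $H$ is $(n-1)$-generic and $G$ is $\Sigma^0_n$ in $H$, Lemma 1 gives uniformly $\Sigma^0_n$, upward closed sets $W_x$ with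
$$x\in G\iff H\text{ meets }W_x.\tag{1}$$

**Step 1.** *This step finds an initial segment of $G$ beyond which no certificate is ever wrong.* Let
$$S_0=\{\sigma:\exists x<|\sigma|\ (\sigma(x)=0\ \wedge\ \Phi^\sigma\in W_x)\}.$$
It is $\Sigma^0_n$. $G$ does not meet it: if $\sigma\subset G$ and $\Phi^\sigma\in W_x$, then $\Phi^\sigma\subset H$, so $x\in G$ by (1), and $\sigma(x)=0$ is impossible. As $G$ is $n$-generic, fix $\sigma_0\subset G$ with no extension in $S_0$.

The sets $W_x$ are complicated. The next notion replaces them by $\Pi^0_1$ conditions that mention only $\Phi$. For $\lambda\subset G$ with $\lambda\supseteq\sigma_0$, and $i\in\{0,1\}$, put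
$$U^\lambda_{x,i}=\{\eta:\exists\tau\supseteq\lambda\ (|\tau|>x,\ \tau(x)=i,\ \Phi^\tau\supseteq\eta)\},$$
the set of those $\eta$ that can be produced, above $\lambda$, from an oracle with value $i$ at $x$. It is $\Sigma^0_1$ uniformly in $x,i$, closed under initial segments, and decreasing in $\lambda$.

**Definition (settling).** $\eta$ *$\lambda$-settles $x$ at $i$* if $\eta\notin U^\lambda_{x,1-i}$.

For example, if $\Phi$ takes even halves and $\lambda$ is empty, then $\eta$ settles $2y$ at $\eta(y)$ as soon as $|\eta|$ exceeds $y$, and no $\eta$ ever settles an odd $x$. Settling is a $\Pi^0_1$ condition, and it persists when $\eta$ or $\lambda$ is extended. It never errs along $H$: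
$$\text{if }\eta\subset H\ \lambda\text{-settles }x\text{ at }i,\text{ then }i=G(x).\tag{2}$$
Indeed, long initial segments of $G$ witness $\eta\in U^\lambda_{x,G(x)}$; since $\eta\notin U^\lambda_{x,1-i}$, we get $G(x)\ne1-i$.

**Step 2.** *This step settles the one-bits: if $x\in G$, some $\eta\subset H$ $\sigma_0$-settles $x$ at $1$.* By (1) take $\eta\subset H$ with $\eta\in W_x$. If $\eta\in U^{\sigma_0}_{x,0}$, there is $\tau\supseteq\sigma_0$ with $|\tau|>x$, $\tau(x)=0$ and $\Phi^\tau\supseteq\eta$. As $W_x$ is upward closed, $\Phi^\tau\in W_x$, so $\tau\in S_0$, contradicting the choice of $\sigma_0$.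

Pause here. By Step 2 and (2),
$$x\in G\iff\exists\eta\subset H\ \ \eta\notin U^{\sigma_0}_{x,0},$$
and the right side is $\Sigma^0_2$ in $H$, whatever $n$ was. If $n\ge3$, then $G$ is already $\Delta^0_3$, hence $\Delta^0_n$, in $H$, and it is not properly $\Sigma^0_n$ in $H$. So the question for $n\ge3$ has fallen, and what remains is to bring $\Sigma^0_2$ down to $\Delta^0_2$, by settling the zero-bits too.

## Settling the zero-bits with one more level of genericity

The sensible attempt is to repeat Step 2 for $x\notin G$. It stops at its first sentence: there is no certificate for $x\notin G$ to start from, because (1) speaks only of positive facts. Suppose then that $x\notin G$ and that no $\eta\subset H$ settles $x$, that is, every $\eta\subset H$ lies in $U^\lambda_{x,1}$. Does that contradict the genericity of $H$? Every $\eta\subset H$ also lies in $U^{\sigma_0}_{x,0}$, so genericity of $H$ gives an $\eta_0\subset H$ all of whose extensions lie in $U^{\sigma_0}_{x,0}$. That alone is no contradiction; for the $G$ and $H$ of Theorem 3, every $\lambda\subset G$ will leave such an $x$.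

The way past this is to look not at $G$ but at the competitor, the string $\tau\supseteq\lambda$ with $\tau(x)=1$ and $\Phi^\tau\supseteq\eta_0$. It has $x$ as a one-bit, and yet above $\Phi^\tau$ nothing will ever settle $x$ at $1$. Step 2 says that this never happens along $G$. So if $G$ is generic enough, it does not happen anywhere above some $\lambda\subset G$.

**Step 3.** *This step chooses $\lambda$ so that no such competitor exists above it.* Let
$$B=\{\tau:\exists x<|\tau|\ (\tau(x)=1\ \wedge\ \forall\eta\supseteq\Phi^\tau\ \ \eta\in U^{\sigma_0}_{x,0})\}.$$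
The condition $\forall\eta\supseteq\Phi^\tau\ (\eta\in U^{\sigma_0}_{x,0})$ is $\Pi^0_2$, so $B$ is $\Sigma^0_3$. $G$ does not meet $B$: let $\tau\subset G$ be in $B$ via $x$. Then $x\in G$. Every $\eta\subset H$ is comparable with $\Phi^\tau\subset H$; those extending $\Phi^\tau$ are in $U^{\sigma_0}_{x,0}$ by choice of $\tau$, and the shorter ones are in it because $U^{\sigma_0}_{x,0}$ is closed under initial segments. So no $\eta\subset H$ $\sigma_0$-settles $x$ at $1$, contradicting Step 2. Since $G$ is $3$-generic, some initial segment of $G$ has no extension in $B$; lengthening it, fix $\lambda\subset G$, $\lambda\supseteq\sigma_0$, with no extension in $B$.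

**Step 4.** *This step settles the zero-bits: if $x\notin G$, some $\eta\subset H$ $\lambda$-settles $x$ at $0$.* Suppose not, so every $\eta\subset H$ is in $U^\lambda_{x,1}$. Since $x\notin G$, long initial segments of $G$ show that every $\eta\subset H$ is in $U^{\sigma_0}_{x,0}$. So $H$ does not meet the complement of $U^{\sigma_0}_{x,0}$, which is $\Pi^0_1$, hence $\Sigma^0_2$. As $H$ is $2$-generic, some $\eta_0\subset H$ has no extension in this complement; that is, all extensions of $\eta_0$ are in $U^{\sigma_0}_{x,0}$. Since $\eta_0\in U^\lambda_{x,1}$, there is $\tau\supseteq\lambda$ with $|\tau|>x$, $\tau(x)=1$ and $\Phi^\tau\supseteq\eta_0$. All extensions of $\Phi^\tau$ extend $\eta_0$, so they are in $U^{\sigma_0}_{x,0}$. Hence $\tau\in B$, and $\tau$ extends $\lambda$: a contradiction.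

**Step 5.** *This step computes $G$.* By Steps 2 and 4, for each $x$ some $\eta\subset H$ $\lambda$-settles $x$ at some $i$ (settling over $\sigma_0$ persists over $\lambda$), and then $i=G(x)$ by (2). Settling is a $\Pi^0_1$ condition, so $0'$ decides it. With oracle $H\oplus0'$, search for $\eta\subset H$ and $i$ such that $\eta$ $\lambda$-settles $x$ at $i$, and output $i$. Hence $G\le_TH\oplus0'\le_TH'$, so $G$ is $\Delta^0_2$ in $H$, and therefore $\Delta^0_n$ in $H$ since $n\ge2$. This proves Theorem 2, and with it Theorem 1. $\square$

Note where $n=1$ is spared: the conclusion $G\le_TH\oplus0'$ does not make $G$ recursive in $H$.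

## What a $2$-generic counterexample at $n=2$ has to hide

If $n=2$ and $G$ is only $2$-generic, the proof stops exactly at Step 3: $B$ has a $\Pi^0_2$ condition in it, and $2$-genericity decides only $\Sigma^0_2$ sets. Theorem 3 turns this into a construction. Fix a recursive pairing bijection $\langle\cdot,\cdot\rangle$, increasing in each argument, with $\langle p,i\rangle\ge\max(p,i)$. Write $X_p(i)=X(\langle p,i\rangle)$ for column $p$ of $X$; likewise $\sigma_p$ for a string $\sigma$, which is again a string because $\langle p,i\rangle$ increases with $i$. We choose an infinite $\Pi^0_2$ set $P$, and a $2$-generic $G$ with $G(\langle p,0\rangle)=0$ for all $p\in P$. Column $p$ of $H$ is computed from column $p$ of $G$ alone. If $p\in P$, the zero at $\langle p,0\rangle$ must stay unsettled forever; all one-bits must be settled; and $H$ must be $2$-generic. Since $P$ is $\Pi^0_2$, the computation cannot know whether $p\in P$; it sees a recursive set $T_p$, infinite iff $p\in P$, growing or not growing any more. So we need a functional $\Phi_T$ for one column, depending on a recursive set $T$, that hides the bit $Y(0)=0$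 of its input $Y$ if $T$ is infinite, and hides nothing if $T$ is finite.

Elements $t$ of $T$ will act as *flags*. On inputs starting with $1$, the output may first imitate any string it likes, but must pay for the waiting time by ones in the input; after this time, the "birth", it shows the value $1$ at all flags. On inputs starting with $0$, if $T$ is infinite, the output can be anything at all. An output with infinitely many zeros at flags then comes from an input starting with $0$, but every finite part of it may still come from an input starting with $1$ and many further ones.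

## The one-column functional $\Phi_T$

Let $T$ be recursive, $0\in T$, distinct elements differing by at least $3$. List $T$ as $t_0=0<t_1<\cdots$, finite or infinite. Let $d_j=t_{j+1}-t_j\ge3$, or $d_j=\infty$ if $t_j$ is the last element. Call $Y\in2^\omega$ *coinfinite* if it has infinitely many zeros. Note that each $[u]$ contains the coinfinite $u0^\omega$, so every nonempty open set has coinfinite members. A finite set of strings is maximal prefix-free iff every element of $2^\omega$ extends exactly one of its members. We define $\Phi=\Phi_T$, uniformly in $T$ and total on coinfinite $Y$.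

**Zero side.** For $3\le d<\infty$ let
$$B_d=\{w\in2^{d-1}:w\ne1^{d-1}\}\cup\{1^{d-1}0\}\cup\{1^dw:w\in2^{d-1}\}.$$
This is maximal prefix-free: of the strings of length $d-1$ only $1^{d-1}$ is missing, and it is replaced by $1^{d-1}0$ and by all extensions of $1^d$ by $d-1$ bits. Let $\beta_d:B_d\to2^d$ be
$$w\mapsto0w,\qquad1^{d-1}0\mapsto01^{d-1},\qquad1^dw\mapsto1w.$$
It is a bijection: the first two kinds give all strings starting with $0$, the third all strings starting with $1$. On input $0y$, factor $y=b_0b_1\cdots$ with $b_j\in B_{d_j}$ as long as $d_j<\infty$, and output $\beta_{d_0}(b_0)\beta_{d_1}(b_1)\cdots$. If $t_L$ is the last element and $y=b_0\cdots b_{L-1}y'$, then after $\beta_{d_0}(b_0)\cdots\beta_{d_{L-1}}(b_{L-1})$ output $0y'$, provided $y'$ contains a $0$.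

The odd shape of $B_d$ is there because this can be computed without knowing $d_j$. In stage $j$ we know $t_j$ and read the remaining stream. If $k$ ones have been read and $d_j\le k$ (decidable: look for an element of $T$ in $(t_j,t_j+k]$), then at the first such $k$ we have $k=d_j$, the block is $1^{d_j}w$ with $|w|=d_j-1$; read $w$ and output $1w$. If a $0$ is read after $k<d_j$ ones, check whether $d_j=k+1$. If so, the block is $1^{d_j-1}0$; output $01^k$. If not, then $d_j\ge k+2$; output $01^k0$ and copy bits until, if ever, the output has length $t_{j+1}$. This agrees with $w\mapsto0w$ if $d_j<\infty$, and with $y'\mapsto0y'$ if $d_j=\infty$.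

**One side.** For each existing $t_j$ put $n_j=\sum_{i<j}(d_i-2)$, so $n_0=0$, the $n_j$ strictly increase and $n_j\ge j$; put $n_{L+1}=\infty$ if $t_L$ is last. Let $A_0=\emptyset$, and when $t_{j+1}$ exists let $A_{j+1}$ be the set of all $wg$ with $w\in2^{t_j}$, $g\in2^{d_j}$, $g(0)=1$ such that
$$[\,g(1)=0\text{ and }w\in A_j\,]\quad\text{or}\quad[\,g(i)=0\text{ for some }i\ge2\,].$$
So $A_j\subseteq2^{t_j}$; it will be the set of output strings of length $t_j$ produced by inputs born before stage $j$. Let
$$Q_j=\{(w,f):w\in2^{t_j},\ f\in\{0,1\},\ \text{not }(f=0\wedge w\in A_j)\},$$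
a finite set with at least two elements, containing all $(w,1)$. Let $c_j$ be a canonical bijection from $Q_j$ onto a finite maximal prefix-free set of strings; say, with $N=|Q_j|$, send the members of $Q_j$ in lexicographic order to $0,10,110,\dots,1^{N-2}0,1^{N-1}$.

On input $1y$ let $r$ be the position of the first zero of $y$. The *birth stage* of $y$ is the unique $j$ with $n_j\le r<n_{j+1}$. It is found effectively: if $t_j$ is known and $n_j\le r$, then $r<n_{j+1}$ iff $d_j\ge(r-n_j)+3$, which is decidable; if this fails, then $t_{j+1}$ exists and $n_{j+1}\le r$, and we go on with $j+1$. Let $k=r-n_j$ and write, uniquely,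
$$y=1^{n_j+k}\,0\,c_j(w,f)\,z.$$
Output $w\,1\,f\,1^k\,0$, of length $t_j+k+3\le t_{j+1}$, and then copy $z$, except that for each $t\in T$ with $t>t_j$ the positions $t,t+1$ receive the inserted bits $1,0$. As elements of $T$ differ by at least $3$, some bits of $z$ are copied between any two insertions.

The role of $f$: a string $w\in A_j$ may also come from an input born earlier, and then the inserted bits $1,0$ follow it. Someone born at stage $j$ with this $w$ shows $1,1$ instead, to stay distinguishable; for $w\notin A_j$ both values of $f$ are free.

*Example: $T=\{0\}$.* Here $\Phi(0y)=0y$ for $y\ne1^\omega$, and $Q_0=\{(e,0),(e,1)\}$ with $c_0(e,f)=f$, so $\Phi(1\,1^k\,0\,f\,z)=1\,f\,1^k\,0\,z$. The bit $Y(0)$ is the first bit of the output.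

*Example: $T=\{0,3,6,\dots\}$.* All $d_j=3$ and $n_j=j$; $B_3=\{00,01,10,110,11100,11101,11110,11111\}$. The input $0\,110\,00\,11101\cdots$ gives $011\,000\,101\cdots$. On the one side, $y=01z$ has birth stage $0$ with $k=0$, $f=1$, and $\Phi(1y)=110\,10z(0)\,10z(1)\cdots$. Further, $A_1=\{100,110\}$. To begin with $000$, an input $1y$ has to be born at stage at least $1$, for instance $y=1\,0\,c_1(000,1)\,z$ with output $000\,110\cdots$; the price is that $y$ begins with $1$. To begin with $000000$ it has to be born at stage at least $2$, and $y$ begins with $11$.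

From the definition:
$$\text{if }y\text{ has birth stage }j\text{, then }y\supseteq1^{n_j}\text{, and }\Phi(1y)(t_i)=1\text{ for every existing }t_i\text{ with }i\ge j.\tag{3}$$
For $i=j$ the bit is the $1$ after $w$; for $i>j$ it is inserted. (We write $y\supseteq u$ also for infinite $y$ extending a string $u$.)

**Lemma 2.** Whenever $t_j$ exists there are a finite set $E_j$ with $1^{n_j}\notin E_j$ and $E_j\cup\{1^{n_j}\}$ maximal prefix-free, and a bijection $\alpha_j:E_j\to A_j$, such that for $s\in E_j$ and $sz$ coinfinite, $\Phi(1sz)$ consists of $\alpha_j(s)$ followed by $z$ copied into the positions $\ge t_j$, with $1,0$ inserted at $t,t+1$ for each $t\in T$, $t\ge t_j$.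

*Proof.* The lemma keeps the books of who has been born before stage $j$. Let $E_0=\emptyset$; then $E_0\cup\{1^{n_0}\}=\{e\}$ is maximal prefix-free and $A_0=\emptyset$. Given $E_j,\alpha_j$ and $d=d_j<\infty$, let $E_{j+1}$ consist of

* the strings $sz$ with $s\in E_j$, $|z|=d-2$, where $\alpha_{j+1}(sz)=\alpha_j(s)\,1\,0\,z$;
* the strings $1^{n_j+k}\,0\,c_j(w,f)\,z$ with $(w,f)\in Q_j$, $0\le k\le d-3$, $|z|=d-3-k$, where the $\alpha_{j+1}$-value is $w\,1\,f\,1^k\,0\,z$.

All values have length $t_j+d=t_{j+1}$. Now $n_{j+1}=n_j+d-2$, and above $1^{n_j}$ the strings $1^{n_j}1^k0$ with $k\le d-3$ together with $1^{n_j}1^{d-2}=1^{n_{j+1}}$ split the space; after each $1^{n_j+k}0$ the values of $c_j$ split it again, and then the strings $z$ of a fixed length. So $E_{j+1}\cup\{1^{n_{j+1}}\}$ is maximal prefix-free, and $1^{n_{j+1}}\notin E_{j+1}$.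

The values are distinct. Within the first kind this follows from injectivity of $\alpha_j$. Within the second kind, $w,f,k,z$ can be read off from $w1f1^k0z$. Across kinds, a value of the first kind has its first $t_j$ bits in $A_j$ and the bit $0$ at $t_j+1$, while in the second kind $f=0$ only if $w\notin A_j$. The values make up exactly $A_{j+1}$: they lie in it by definition. Conversely let $wg\in A_{j+1}$. If $g(1)=0$ and $w\in A_j$, it is of the first kind. Otherwise $(w,g(1))\in Q_j$ and $g(i)=0$ for some $i\ge2$; if $i$ is the least such, then $k=i-2\le d-3$ and $g=1\,g(1)\,1^k\,0\,z$, so $wg$ is of the second kind.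

The output statement for $j+1$: for the first kind, apply the statement for $j$ to $s$ followed by $zz'$. After $\alpha_j(s)$ come the inserted $1,0$, then $z$ fills the $d-2$ positions up to $t_{j+1}-1$, then $z'$ is copied with insertions at all $t\ge t_{j+1}$. For the second kind, the first zero is at $r=n_j+k$ with $n_j\le r<n_{j+1}$, so the birth stage is $j$; by definition the output is $w1f1^k0$, then $z$ fills the $d-3-k$ positions up to $t_{j+1}-1$, then $z'$ is copied with insertions at all $t\ge t_{j+1}$. $\square$

## Infinite $T$ hides $Y(0)=0$; finite $T$ hides nothing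

**Lemma 3.** Let $T$ be infinite.

(A1) $y\mapsto\Phi(0y)$ is a homeomorphism of $2^\omega$ onto $2^\omega$.

(A2) For every string $\eta$ there is a coinfinite $Y$ with $Y(0)=1$ and $\Phi(Y)\supseteq\eta$.

(A3) Let $h=\Phi(0y)$ with $h(t_j)=0$ for infinitely many $j$, and let $m\in\omega$. There is $\eta\subset h$ such that every coinfinite $Y'$ with $\Phi(Y')\supseteq\eta$ satisfies: if $Y'(0)=0$, then $Y'\restriction(m+1)=(0y)\restriction(m+1)$; if $Y'(0)=1$, then $Y'(i)=1$ for $1\le i\le m$.

*Proof.* (A1) All $d_j$ are finite and each $B_{d_j}$ is maximal prefix-free, so every $y$ factors uniquely as $b_0b_1\cdots$ and every such sequence of blocks arises. Each $h$ is uniquely a sequence of blocks of lengths $d_0,d_1,\dots$. As the $\beta_{d_j}$ are bijections, the map is a bijection. The blocks $b_0,\dots,b_{j-1}$ are determined by a bounded initial segment of $y$ and determine $h\restriction t_j$; conversely $h\restriction t_j$ determines $b_0,\dots,b_{j-1}$, whose total length is at least $2j$. So the map and its inverse are continuous.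

(A2) Choose $j$ with $t_j\ge|\eta|$ and $w\in2^{t_j}$ with $w\supseteq\eta$, and let $Y=1\,1^{n_j}\,0\,c_j(w,1)\,0^\omega$. The first zero after $Y(0)$ gives $r=n_j<n_{j+1}$, so the birth stage is $j$ with $k=0$, and $\Phi(Y)\supseteq w\supseteq\eta$.

(A3) Choose $j^*$ with $h(t_{j^*})=0$ and $n_{j^*}>m$. By (A1), continuity of the inverse, all sufficiently long $\eta\subset h$ have the property that $\Phi(0y')\supseteq\eta$ implies $y'\restriction m=y\restriction m$. Take such an $\eta$ with $|\eta|>t_{j^*}$. This settles the case $Y'(0)=0$. If $Y'=1y'$ and $\Phi(Y')\supseteq\eta$, then $\Phi(Y')(t_{j^*})=0$, so by (3) the birth stage $j$ of $y'$ is not $\le j^*$. Hence $j>j^*$ and $y'\supseteq1^{n_j}$ with $n_j>m$. As $Y'(i)=y'(i-1)$, we get $Y'(i)=1$ for $1\le i\le m$. $\square$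

**Lemma 4.** Let $T$ be finite. There are pairs of strings $(p_i,q_i)_{i\in\omega}$ with the $p_i$ pairwise incomparable, the $q_i$ pairwise incomparable, every coinfinite $Y$ extending some $p_i$, $\bigcup_i[q_i]$ dense in $2^\omega$, and $\Phi(p_iz)=q_iz$ for coinfinite $z$. Consequently:

(B1) For coinfinite $Y$ and $m\in\omega$ there is $\eta\subset\Phi(Y)$ such that every coinfinite $Y'$ with $\Phi(Y')\supseteq\eta$ extends $Y\restriction m$, and every $\eta'\supseteq\eta$ is an initial segment of $\Phi(Y')$ for some coinfinite $Y'\supseteq Y\restriction m$.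

(B2) Every string is an initial segment of $\Phi(Y')$ for some coinfinite $Y'$.

*Proof.* Let $t_L$ be the last element of $T$. The pairs $(p,q)$ are of three types:

1. $p=0\,b_0\cdots b_{L-1}\,1^k\,0$ and $q=\beta_{d_0}(b_0)\cdots\beta_{d_{L-1}}(b_{L-1})\,0\,1^k\,0$, where $b_j\in B_{d_j}$ and $k\ge0$;
2. $p=1s$ and $q=\alpha_L(s)\,1\,0$, where $s\in E_L$;
3. $p=1\,1^{n_L+k}\,0\,c_L(w,f)$ and $q=w\,1\,f\,1^k\,0$, where $(w,f)\in Q_L$ and $k\ge0$.

*$\Phi(pz)=qz$.* For types 1 and 3 this is the definition of $\Phi$, as no element of $T$ lies beyond $t_L$ and $n_{L+1}=\infty$. For type 2 it is Lemma 2: the only insertion at $t\ge t_L$ is at $t_L,t_L+1$.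

*The strings $p$.* Let $Y$ be coinfinite. If $Y=0y$, then $y$ factors uniquely as $b_0\cdots b_{L-1}y'$, and $y'$ has a first zero: exactly one $p$ of type 1 fits. If $Y=1y$, then $y$ extends exactly one member of $E_L\cup\{1^{n_L}\}$; in the case of $1^{n_L}$, there is a first zero at some $n_L+k$, followed by exactly one value of $c_L$. So every coinfinite $Y$ extends exactly one $p$. Comparable distinct $p$'s would have a common coinfinite extension, so the $p$'s are incomparable.

*The strings $q$.* Type 1 has $q(t_L)=0$, types 2 and 3 have $q(t_L)=1$, and all have length greater than $t_L$. Two distinct strings of type 1 differ in their first $t_L$ bits or in $k$, and are incomparable either way. Strings of type 2 have equal length and are distinct as $\alpha_L$ is injective. Distinct strings of type 3 differ in $w$, in $f$, or in $k$, and are incomparable in each case. If a type 2 string and a type 3 string were comparable, then $w=\alpha_L(s)\in A_L$ and $f=0$, which $Q_L$ excludes.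

*Density.* If $h(t_L)=0$ and $h$ has a zero beyond $t_L$, then $h$ extends a $q$ of type 1. If $h(t_L)=1$ and $h$ has a zero at a position $\ge t_L+2$, let $w=h\restriction t_L$ and $f=h(t_L+1)$. If $f=0$ and $w\in A_L$, then $h$ extends the $q$ of type 2 with $\alpha_L(s)=w$. Otherwise $(w,f)\in Q_L$ and $h$ extends a $q$ of type 3. So every coinfinite $h$ is in $\bigcup_i[q_i]$, which is therefore dense. There are infinitely many pairs, as $k$ is arbitrary; list them as $(p_i,q_i)_{i\in\omega}$.

*(B1).* Let $Y=p_iz$ and take $\eta=q_i(z\restriction m)\subset\Phi(Y)$. If $Y'=p_jz'$ is coinfinite with $\Phi(Y')=q_jz'\supseteq\eta$, then $q_j$ and $q_i$ are comparable, so $j=i$, and $z'\supseteq z\restriction m$. Thus $Y'\supseteq p_i(z\restriction m)\supseteq Y\restriction m$. Any $\eta'\supseteq\eta$ is $q_i(z\restriction m)u$ for some $u$, and $Y'=p_i(z\restriction m)u0^\omega$ is as required.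

*(B2).* Let $\sigma$ be a string. By density some $h\supseteq\sigma$ extends some $q_i$. Choose $u$ with $q_iu\subset h$ and $q_iu\supseteq\sigma$. Then $Y'=p_iu0^\omega$ is as required. $\square$

## A $\Pi^0_2$ set that a $2$-generic set can avoid

We now need an infinite $\Pi^0_2$ set $P$ and a $2$-generic $G$ with $G(\langle p,0\rangle)=0$ for all $p\in P$. This asks $G$ to be zero on an infinite set, which genericity resists; so $P$ has to be hard to hit for $0'$.

Since $0''$ is infinite and r.e. in $0'$, let $f\le_T0'$ be one-one with range $0''$, and put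
$$P=\{s:\forall t>s\ f(t)>f(s)\}.$$
This is $\Pi^0_1$ in $0'$, so it is $\Pi^0_2$. It is infinite: for each $s_0$, the $s\ge s_0$ that minimizes $f$ on $[s_0,\infty)$ is in $P$.

**Claim (H).** No $0'$-recursive sequence $(F_i)$ of (canonical indices of) pairwise disjoint finite sets has $F_i\cap P\ne\emptyset$ for all $i$.

*Proof.* Let $p_0<p_1<\cdots$ list $P$. Then $f(p_0)<f(p_1)<\cdots$, so $f(p_m)\ge m$. Given such $(F_i)$, put $g(m)=\max(F_0\cup\cdots\cup F_m)$, a $0'$-recursive function. The union contains at least $m+1$ elements of $P$, so $g(m)\ge p_m$. If $m=f(s)$ with $s>g(m)\ge p_m$, then, as $p_m\in P$, we get $m=f(s)>f(p_m)\ge m$, which is impossible. So $m\in0''$ iff $m\in f[\{0,\dots,g(m)\}]$, giving $0''\le_T0'$, a contradiction. $\square$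

**Construction of $G$.** *We build a $2$-generic $G$ with $G(\langle p,0\rangle)=0$ for all $p\in P$.* Call $\sigma$ *good* if $\sigma(\langle p,0\rangle)=0$ whenever $p\in P$ and $\langle p,0\rangle<|\sigma|$. The empty string is good, initial segments of good strings are good, and appending zeros to a good string keeps it good. It suffices to show:

$$\begin{aligned}&\text{for good }\sigma\text{ and a }\Sigma^0_2\text{ set }S\text{ there is a good }\sigma'\supseteq\sigma\\&\text{that is in }S\text{ or has no extension in }S.\end{aligned}\tag{4}$$

For then we start with $e$, run through all $\Sigma^0_2$ sets $S$ of strings, apply (4) to each, append a $0$ each time so that lengths grow, and let $G$ be the union.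

To prove (4), suppose no good extension of $\sigma$ is in $S$. If some $\sigma0^k$ has no extension in $S$, then $\sigma'=\sigma0^k$ is as required. Otherwise every $\sigma0^k$ has an extension in $S$. As $S$ is r.e. in $0'$, the oracle $0'$ can find $\tau_0\supseteq\sigma$ in $S$ and successively $\tau_{i+1}\supseteq\sigma0^{|\tau_i|}$ in $S$. Let
$$F_i=\{p:|\sigma|\le\langle p,0\rangle<|\tau_i|,\ \tau_i(\langle p,0\rangle)=1\}.$$
This is a $0'$-recursive sequence of finite sets. The lengths $|\tau_i|$ do not decrease. If $p\in F_{i+1}$, then $\langle p,0\rangle\ge|\sigma|+|\tau_i|\ge|\tau_i|$, since $\tau_{i+1}$ is zero from $|\sigma|$ up to that point; while $p\in F_l$ with $l\le i$ gives $\langle p,0\rangle<|\tau_l|\le|\tau_i|$. So the $F_i$ are pairwise disjoint. Each $\tau_i$ is an extension of $\sigma$ in $S$, hence not good, so $\tau_i(\langle p,0\rangle)=1$ for some $p\in P$; as $\sigma$ is good, $\langle p,0\rangle\ge|\sigma|$, and $p\in F_i\cap P$. This contradicts Claim (H), and (4) is proved.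

**Definition of $H$.** Fix a recursive $R$ with $p\in P$ iff $R(p,s)$ for infinitely many $s$, and let
$$T_p=\{0\}\cup\{3(s+1):R(p,s)\}.$$
The $T_p$ are uniformly recursive, contain $0$, have distinct elements differing by at least $3$, and $T_p$ is infinite iff $p\in P$. Let $\Phi_p=\Phi_{T_p}$, and let $\Phi$ be the functional with $\Phi(X)_p=\Phi_p(X_p)$ for all $p$. Put $H=\Phi(G)$, so $H_p=\Phi_p(G_p)$. Since $G$ is $1$-generic, every column $G_p$ is coinfinite: for all $p,m$ each string extends to some $\sigma$ with $\sigma_p(i)=0$ for some $i\ge m$. So $H$ is total and $H\le_TG$. The finite outputs $\Phi^\tau$ and $\Phi_p^\rho$ are understood as in the proof of Theorem 2.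

## $H$ is $2$-generic

**Step 6.** *This step shows that $\Phi$ is locally onto along $G$: for every $\sigma\subset G$ there is $\eta\subset H$ such that every $\eta'\supseteq\eta$ has some $\tau\supseteq\sigma$ with $\Phi^\tau\supseteq\eta'$.* Choose $m\ge1$ such that all positions below $|\sigma|$ are of the form $\langle p,i\rangle$ with $p,i<m$.

For each $p<m$ there is $k_p$ such that every string extending $H_p\restriction k_p$ is an initial segment of $\Phi_p(Y')$ for some coinfinite $Y'\supseteq G_p\restriction m$. If $p\notin P$, then $T_p$ is finite and this is (B1) for $Y=G_p$. If $p\in P$, then $G_p(0)=0$, and by (A1) the set $\{\Phi_p(0y):0y\supseteq G_p\restriction m\}$ is open and contains $H_p$, so it includes $[H_p\restriction k_p]$ for some $k_p$. For a string $u\supseteq H_p\restriction k_p$ the set of $y$ with $0y\supseteq G_p\restriction m$ and $\Phi_p(0y)\supseteq u$ is open and nonempty, so it has a coinfinite member.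

For $p\ge m$, every string is an initial segment of $\Phi_p(Y')$ for some coinfinite $Y'$: by (B2) if $p\notin P$, and by (A1) together with the same remark on open sets if $p\in P$.

Let $\eta\subset H$ be long enough that $\eta_p\supseteq H_p\restriction k_p$ for all $p<m$. Given $\eta'\supseteq\eta$, choose a coinfinite $Y'_p$ with $\Phi_p(Y'_p)\supseteq\eta'_p$ for each $p<m$, with $Y'_p\supseteq G_p\restriction m$, and for each of the finitely many $p\ge m$ for which $\eta'_p$ is nonempty. Let $Y'_p=\emptyset$ for all other $p$. Let $Y'$ be the set with these columns. Then $Y'\supseteq\sigma$, because all positions of $\sigma$ are $\langle p,i\rangle$ with $p,i<m$, where $Y'_p$ agrees with $G_p$. All columns are coinfinite, so $\Phi(Y')$ is total, and it extends $\eta'$. A sufficiently long $\tau\subset Y'$ extends $\sigma$ and has $\Phi^\tau\supseteq\eta'$.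

**Step 7.** *This step transfers $2$-genericity from $G$ to $H$.* Let $S$ be a $\Sigma^0_2$ set of strings. Let $\hat S$ be the set of strings that have an initial segment in $S$; it is $\Sigma^0_2$, upward closed, and contains $S$. The set $S'=\{\tau:\Phi^\tau\in\hat S\}$ is $\Sigma^0_2$. If $G$ meets $S'$, then some initial segment of $H$ is in $\hat S$, and a possibly shorter one is in $S$, so $H$ meets $S$. Otherwise some $\sigma\subset G$ has no extension in $S'$, by $2$-genericity of $G$. Take $\eta\subset H$ from Step 6. If some $\eta'\supseteq\eta$ were in $S$, there would be $\tau\supseteq\sigma$ with $\Phi^\tau\supseteq\eta'$, hence $\Phi^\tau\in\hat S$ and $\tau\in S'$, a contradiction. So $\eta\subset H$ has no extension in $S$. Thus $H$ is $2$-generic.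

## $G$ is $\Sigma^0_2$ in $H$

**Step 8.** *This step shows that outputs on the columns in $P$ have zeros at infinitely many flags, as (A3) requires.* Let $p\in P$ and $k\in\omega$. The set of all $\sigma$ such that $\Phi_p^{\sigma_p}(t)=0$ for some $t\in T_p$, $t>k$, is r.e. Every $\sigma\subset G$ has an extension in it: since $G_p(0)=0$, the string $\sigma_p$ is empty or starts with $0$, so by (A1) the set $\{\Phi_p(0y):0y\supseteq\sigma_p\}$ is nonempty and open. As $T_p$ is infinite, this open set contains some $h$ with $h(t)=0$ for some $t\in T_p$, $t>k$; say $h=\Phi_p(0y)$. Extend $\sigma$ so that its column $p$ becomes a long initial segment of $0y$. Since $G$ is $1$-generic, it meets the set. As $k$ was arbitrary, $H_p(t)=0$ for infinitely many $t\in T_p$.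

**Step 9.** *This step writes down the definition of $G$ from $H$:*
$$\langle p,i\rangle\in G\iff\exists k\ \forall\rho\ [\,(\Phi_p^\rho\supseteq H_p\restriction k\ \wedge\ |\rho|>i)\to\rho(i)=1\,].\tag{5}$$
The part in brackets is recursive in $H$, so the right side is $\Sigma^0_2$ in $H$.

For the direction from right to left, given $k$, apply the bracket to a long $\rho\subset G_p$, with $\Phi_p^\rho\supseteq H_p\restriction k$ and $|\rho|>i$; it gives $G_p(i)=1$.

For the other direction let $G_p(i)=1$. It suffices to find $k$ such that every coinfinite $Y'$ with $\Phi_p(Y')\supseteq H_p\restriction k$ has $Y'(i)=1$. For then, if $\Phi_p^\rho\supseteq H_p\restriction k$ and $|\rho|>i$, the set $Y'=\rho0^\omega$ is coinfinite with $\Phi_p(Y')\supseteq\Phi_p^\rho\supseteq H_p\restriction k$, so $\rho(i)=Y'(i)=1$. If $p\notin P$, such a $k$ is given by (B1) with $Y=G_p$ and $m=i+1$. If $p\in P$, then $G_p(0)=0$, so $i\ge1$. Let $G_p=0y$ and apply (A3) to $h=H_p=\Phi_p(0y)$ and $m=i$, which is possible by Step 8. Let $k$ be the length of the $\eta$ obtained. If $\Phi_p(Y')\supseteq H_p\restriction k$ and $Y'(0)=0$, then $Y'$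 agrees with $G_p$ up to and including position $i$, so $Y'(i)=1$; if $Y'(0)=1$, then $Y'(i)=1$ because $1\le i\le m$. Either way $Y'(i)=1$.

## $G$ is not $\Delta^0_2$ in $H$

**Step 10.** *This step shows that the zeros at $\langle p,0\rangle$, $p\in P$, cannot be certified.* Suppose the complement of $G$ is $\Sigma^0_2$ in $H$. As $H$ is $1$-generic, Lemma 1 gives uniformly $\Sigma^0_2$, upward closed $V_y$ with
$$y\notin G\iff H\text{ meets }V_y.$$
Consider the $\Sigma^0_2$ set
$$S=\{\sigma:\exists y<|\sigma|\ (\sigma(y)=1\ \wedge\ \Phi^\sigma\in V_y)\}.$$
$G$ does not meet it: if $\sigma\subset G$ and $\Phi^\sigma\in V_y$, then $H$ meets $V_y$, so $y\notin G$ and $\sigma(y)=0$. Since $G$ is $2$-generic, some $\sigma_1\subset G$ has no extension in $S$.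

Choose $p\in P$ with $p\ge|\sigma_1|$. Then $\langle p,i\rangle\ge p\ge|\sigma_1|$ for all $i$, so no position of $\sigma_1$ is in column $p$. Let $y=\langle p,0\rangle$. Then $y\notin G$, and we may choose $k$ with $H\restriction k\in V_y$. By (A2) there is a coinfinite $Y$ with $Y(0)=1$ and $\Phi_p(Y)\supseteq H_p\restriction k$. Let $G'$ be $G$ with column $p$ replaced by $Y$. Then $\sigma_1\subset G'$ and $G'(y)=1$. All columns of $G'$ are coinfinite, so $\Phi(G')$ is total. Its columns other than $p$ are those of $H$, and its column $p$ agrees with $H_p$ below $k$; as $\langle p,i\rangle<k$ implies $i<k$, we get $\Phi(G')\supseteq H\restriction k$. So a long $\tau\subset G'$ extends $\sigma_1$, has $|\tau|>y$ and $\tau(y)=1$, and has $\Phi^\tau\supseteq H\restriction k$. As $V_y$ is upward closed, $\Phi^\tau\in V_y$. Hence $\tau\in S$ extends $\sigma_1$, a contradiction.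

So $G$ is $\Sigma^0_2$ in $H$ by Step 9 and not $\Delta^0_2$ in $H$ by Step 10, where $H\le_TG$ is $2$-generic by Step 7. This proves Theorem 3. $\square$
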